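# Translation invariant Borel hulls for the meager ideal: a negative answer in ZFC

## 1. Ideals, hulls and ultrafilters

**Definition (the two groups).** The Cantor space $2^\omega$ is the set of all infinite sequences with values $0$ and $1$. It carries the product topology, whose basic open sets are $[s]=\{z: z \text{ extends } s\}$ for finite $0$–$1$ sequences $s$; the coin-tossing measure $\lambda$, for which $\lambda([s])=2^{-|s|}$; and the operation $+_2$ of coordinatewise addition modulo $2$. In $(2^\omega,+_2)$ every element is its own inverse. The real line $\mathbb R$ carries its usual topology, Lebesgue measure and addition. We write $G$ for either group and $+$ for its operation.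

For example, $\{z: z(i)=0 \text{ for all even } i\}$ is a closed subgroup of $2^\omega$. It lies in sets of measure $2^{-k}$ for every $k$ (look at $k$ even coordinates), so it has measure zero.

**Definition (the two ideals).** A set is meager if it is a countable union of nowhere dense sets. A set is null if it has measure zero. The $\sigma$-ideals of meager and of null subsets of $G$ are denoted $\mathcal M$ and $\mathcal N$.

The two ideals are different. Let $(q_k)_{k\ge 1}$ enumerate $\mathbb Q$. The set $\bigcap_m\bigcup_k (q_k-2^{-k-m},\,q_k+2^{-k-m})$ is null and has meager complement, so it is null and not meager. On the other hand, a closed null set belongs to both ideals: it contains no nonempty open set, since nonempty open sets have positive measure, and a closed set without interior is nowhere dense. This observation will be used several times.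

**Definition (Baire property).** A set has the Baire property if it differs from an open set by a meager set. All Borel sets have it. For instance $\mathbb Q$ differs from the open set $\emptyset$ by the meager set $\mathbb Q$. If a set with the Baire property is not meager, then it is comeager in some nonempty basic open set.

**Definition (invariance).** For a subgroup $H\le G$, a set $B\subseteq G$ is $H$-invariant if $B+t=B$ for all $t\in H$; equivalently, $B$ is a union of cosets of $H$. The complement of an $H$-invariant set is $H$-invariant. For example, a subset of $\mathbb R$ is $\mathbb Z$-invariant exactly when it is $1$-periodic.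

**Definition (hull).** Let $\mathcal I\in\{\mathcal M,\mathcal N\}$. A translation invariant Borel hull for $\mathcal I$ on $G$ is a mapping $\psi$ from $\mathcal I$ to the Borel subsets of $G$ such that for every $A\in\mathcal I$:

- $A\subseteq\psi(A)$ and $\psi(A)\in\mathcal I$, and
- $\psi(A+t)=\psi(A)+t$ for every $t\in G$.

Every meager set has a meager Borel superset (replace the nowhere dense pieces by their closures), and every null set has a null Borel superset. So the first condition alone is easy to satisfy. The second alone is easy too: $\psi(A)=\overline A$ commutes with translations and has Borel values. But it is not a hull for $\mathcal M$, since $\overline{\mathbb Q}=\mathbb R$. On the Borel members of $\mathcal I$, the identity $\psi(A)=A$ satisfies both conditions.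

**Definition (ultrafilter).** An ultrafilter on $\omega$ is a family $U$ of subsets of $\omega$ with $\omega\in U$ and $\emptyset\notin U$, closed under finite intersections and under supersets, such that for every $c\subseteq\omega$ either $c\in U$ or $\omega\setminus c\in U$. Exactly one of the two holds, because $c\cap(\omega\setminus c)=\emptyset\notin U$. It is nonprincipal if it contains no singleton. The axiom of choice provides nonprincipal ultrafilters.

We identify $c\subseteq\omega$ with its characteristic function, so $U$ becomes a subset of $2^\omega$. For example, the principal ultrafilter $\{c: n\in c\}$ becomes the clopen set $\{z: z(n)=1\}$. The family of cofinite sets is a filter but not an ultrafilter: it contains neither the set of even numbers nor its complement.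

We can now state the problem, which comes from Andrzej Roslanowski and Saharon Shelah, "Small-large subgroups of the reals", arXiv:1605.02261 (2016). *Is it consistent that there exists a translation invariant Borel hull for the meager ideal on $2^\omega$? On $\mathbb R$?* Put concretely: can one attach to every meager set a meager Borel superset so coherently that translating the set translates the superset?

We shall see that the answer is no for both groups, and that this is a theorem of ZFC.

## 2. Stabilizers decide everything

For $A\subseteq G$ let $\mathrm{Stab}(A)=\{t\in G: A+t=A\}$, a subgroup of $G$.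

**Lemma 1.** A translation invariant Borel hull for $\mathcal I$ on $G$ exists if and only if every $A\in\mathcal I$ has a Borel superset $B\in\mathcal I$ that is $\mathrm{Stab}(A)$-invariant.

**Proof.** If $\psi$ is a hull and $t\in\mathrm{Stab}(A)$, then $\psi(A)=\psi(A+t)=\psi(A)+t$, so $B=\psi(A)$ works. Conversely, choose a representative $A_0$ in each translation orbit $\{A+t:t\in G\}\subseteq\mathcal I$, and for it a set $B_0$ as in the lemma. Put $\psi(A_0+t)=B_0+t$. This is well defined: if $A_0+t=A_0+s$, then $t-s\in\mathrm{Stab}(A_0)$, hence $B_0+(t-s)=B_0$ and $B_0+t=B_0+s$. Both hull conditions are immediate. $\square$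

Some cases are now easy by hand. If $A$ is Borel, take $B=A$. If $A\subseteq\mathbb R$ is nonempty and bounded, then $\mathrm{Stab}(A)=\{0\}$, since $A+t=A$ with $t\ne0$ would give $A+kt=A$ for all $k$; so any Borel superset in $\mathcal I$ will do. More generally, suppose $S=\mathrm{Stab}(A)$ is countable. Take any Borel $B_1\supseteq A$ in $\mathcal I$ and put $B=\bigcap_{t\in S}(B_1+t)$. This is Borel, lies in $\mathcal I$, is $S$-invariant, and contains $A$ because $A=A+t\subseteq B_1+t$ for $t\in S$.

So an obstruction must be a non-Borel set with an uncountable stabilizer. The simplest sets with a large stabilizer are subgroups: $\mathrm{Stab}(H)=H$. For $A=H$, the condition in Lemma 1 asks for an $H$-invariant Borel set $B\in\mathcal I$ containing $H$. We look for a subgroup $H\in\mathcal M$ that has none.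

## 3. Non-null meager subgroups, and the point where they run out

A first attempt plays measure against category. Recall Steinhaus's theorem: if $E,F\subseteq G$ are measurable of positive measure, then $E-F$ has nonempty interior. Its category version, Pettis's theorem, says the same for nonmeager sets with the Baire property.

**Proposition 2.** If $G$ has a non-null meager subgroup, then there is no translation invariant Borel hull for $\mathcal M$ on $G$. If $G$ has a non-meager null subgroup, then there is no translation invariant Borel hull for $\mathcal N$ on $G$.

**Proof.** Let $H$ be a non-null meager subgroup and suppose $\psi$ is a hull for $\mathcal M$. Then $B=\psi(H)$ is Borel, meager, $H$-invariant, and contains $H$. Let $K=\overline H$, a closed subgroup. It is not null, so $K=K-K$ has nonempty interior by Steinhaus, and $K$ is open.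

The set $E=B\cap K$ contains $H$, so it has positive measure. The set $F=K\setminus B$ is nonempty, because $K$ is open and $B$ is meager. Pick $p\in F$. Since $B$ and $K$ are $H$-invariant, $p+H\subseteq F$, so $F$ also has positive measure. By Steinhaus $E-F$ has nonempty interior, and it is contained in $K$, where $H$ is dense. So some $h\in H$ has the form $h=e-q$ with $e\in E$ and $q\in F$. Then $q=e-h\in B$ by invariance, a contradiction.

For the second statement exchange the words "meager" and "null" and use Pettis instead of Steinhaus; $K$ is open because a closed nonmeager set has nonempty interior. $\square$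

In ZFC there exist non-meager null subgroups of both $2^\omega$ and $\mathbb R$, so Proposition 2 settles the null ideal. For the meager ideal it does not: it is consistent with ZFC that every meager subgroup of $2^\omega$, and of $\mathbb R$, is null. In such a universe the proof breaks at one definite place. The inclusions $H\subseteq B$ and $p+H\subseteq G\setminus B$ are still there, but they no longer say that either set is large in any sense, so Steinhaus has nothing to act on.

We therefore need a subgroup $H$ that is allowed to be small in both senses, and a contradiction that comes from elsewhere. The hypothesis still unexploited is that $B$ is Borel. We aim for the strongest possible property: the only $H$-invariant Borel sets are $\emptyset$ and $G$. Such an $H$ cannot itself be Borel unless $H=G$, because $H$ is $H$-invariant. So we must build something undefinable into $H$, in such a way that every nontrivial $H$-invariant set inherits the undefinability. The source of undefinability will be an ultrafilter.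

## 4. A nonprincipal ultrafilter is neither measurable nor Baire

**Lemma 3.** Let $U$ be a nonprincipal ultrafilter on $\omega$, viewed as a subset of $2^\omega$. Then $U$ does not have the Baire property and is not $\lambda$-measurable. In particular it is not Borel.

**Proof.** **Step 1: finite modifications.** The purpose is to make $0$–$1$ laws available. For each $k$, $\{k\}\notin U$, so $\omega\setminus\{k\}\in U$; taking finite intersections, $U$ contains all cofinite sets. If $c\in U$ and $c'$ differs from $c$ on a finite set $e$, then $c'\supseteq c\cap(\omega\setminus e)\in U$, so $c'\in U$.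

**Step 2: the reflection.** The purpose is to have a symmetry that exchanges $U$ with its complement. Let $\kappa(c)=\omega\setminus c$. This is a $\lambda$-preserving homeomorphism of $2^\omega$, and since exactly one of $c,\omega\setminus c$ is in $U$, it maps $U$ onto $2^\omega\setminus U$.

**Step 3: category.** Here we exclude the Baire property. Suppose $U$ has it. If $U$ is not meager, it is comeager in some $[s]$ with $|s|=k$. For any $t$ of length $k$, adding (modulo $2$) the sequence that equals $s+_2t$ on the first $k$ coordinates and $0$ afterwards is a homeomorphism of $2^\omega$ taking $[s]$ onto $[t]$, and it maps $U$ onto $U$ by Step 1. So $U$ is comeager in each of the $2^k$ sets $[t]$, that is, comeager in $2^\omega$. Thus $U$ is meager or comeager. By Step 2 its complement is then meager or comeager, respectively. Either way $2^\omega$ is meager in itself, against the Baire category theorem.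

**Step 4: measure.** Here we exclude measurability. If $U$ is measurable, then by Step 1 it is a tail set, so Kolmogorov's $0$–$1$ law gives $\lambda(U)\in\{0,1\}$. But Step 2 gives $\lambda(U)=\lambda(2^\omega\setminus U)=\frac12$, a contradiction. $\square$

## 5. A group whose nontrivial invariant sets compute an ultrafilter

**Theorem 4 (ZFC).** Let $G$ be $(2^\omega,+_2)$ or $(\mathbb R,+)$. There is a subgroup $H\le G$ such that

- (a) $H$ is covered by countably many closed null sets. In particular, $H$ is meager and null.
- (b) If $B\subseteq G$ satisfies $B+t=B$ for all $t\in H$, and $\emptyset\neq B\ne G$, then some nonprincipal ultrafilter $U$ on $\omega$ (viewed as a subset of $2^\omega$) is a continuous preimage of $B$. In particular $B$ is not Borel.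

**Corollary 5 (ZFC).** There is no translation invariant Borel hull for $\mathcal M$ on $2^\omega$ or on $\mathbb R$, and none for $\mathcal N$. In particular, the existence of such a hull is not consistent with ZFC.

**Proof of Corollary 5 from Theorem 4.** Let $\psi$ be such a hull. By (a), $H\in\mathcal M\cap\mathcal N$, so $B=\psi(H)$ is defined. For $t\in H$ we have $H+t=H$, so $B=\psi(H+t)=\psi(H)+t=B+t$. Also $B\supseteq H\neq\emptyset$, and $B\ne G$ because $G$ is not meager (Baire category theorem) and not null. By (b), $B$ is not Borel, a contradiction. $\square$

Here is the mechanism behind (b). Let $B$ be $H$-invariant with $x\in B$ and $y\notin B$, and let $w=y-x$. Suppose that for each $c\subseteq\omega$ we can cut $w$ into two parts, $w=u_c+v_c$, depending continuously on $c$. The point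
$$f(c)=x+u_c=y-v_c \tag{1}$$
lies on the way from $x$ to $y$. If $u_c\in H$, then $f(c)\in B$, because $f(c)$ is an $H$-translate of $x$. If $v_c\in H$, then $f(c)\notin B$, because $f(c)$ is an $H$-translate of $y$. So if we arrange that $u_c\in H$ whenever $c\in U$, and $v_c\in H$ whenever $\omega\setminus c\in U$, then the ultrafilter dichotomy makes one of the two happen for every $c$. Asking whether $f(c)\in B$ is then the same as asking whether $c\in U$. That is, $f^{-1}(B)=U$.

To realize this in $2^\omega$, split the coordinates into infinitely many infinite columns, let $u_c$ be $w$ erased on the columns in $c$, and put into $H$ everything that is erased on $U$-many columns. We organize the columns in blocks, which $\mathbb R$ will need later.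

**Setup.** Fix a nonprincipal ultrafilter $U$ on $\omega$. Fix integers $0=a_0<a_1<\cdots$ with $\ell_j:=a_{j+1}-a_j\to\infty$, and let $I_j=[a_j,a_{j+1})$. Fix a partition $\omega=\bigsqcup_nP_n$ into infinite sets. For $i\in\omega$ put $\nu(i)=n$ if $i\in I_j$ with $j\in P_n$. The $n$-th column is the set of all $i$ with $\nu(i)=n$, which is infinite.

For instance, take $a_j=j(j+1)/2$, so $\ell_j=j+1$, and $P_n=\{2^n(2m+1)-1: m\in\omega\}$. Then $I_0=\{0\}$, $I_1=\{1,2\}$, $I_2=\{3,4,5\}$, $I_3=\{6,7,8,9\}$ belong to columns $0,1,0,2$ in this order.

**Proof of Theorem 4 for $G=2^\omega$.** For $z\in2^\omega$ put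
$$Z(z)=\{n: z(i)=0\text{ for all } i\text{ with }\nu(i)=n\},\qquad H=\{z: Z(z)\in U\}.$$

**Step 1: $H$ is a subgroup.** This uses the filter properties of $U$. We have $Z(0)=\omega\in U$. If $z$ and $z'$ both vanish on column $n$, so does $z+z'$; hence $Z(z+z')\supseteq Z(z)\cap Z(z')$, and this intersection is in $U$ if $z,z'\in H$. Inverses are trivial since $-z=z$.

**Step 2: $H$ is small.** This proves (a). If $z\in H$, then $Z(z)\in U$ is nonempty, so $z$ vanishes on some column. Hence $H\subseteq\bigcup_nM_n$ with
$$M_n=\{z: z(i)=0\text{ whenever }\nu(i)=n\}.$$
Each $M_n$ is closed. It prescribes infinitely many coordinates, so it is contained in sets of measure $2^{-k}$ for every $k$, and is null. Closed null sets are nowhere dense, so $H$ is meager and null.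

**Step 3: the two halves of a difference.** We construct the map $f$ of (1). Let $B$ be $H$-invariant, $x\in B$, $y\notin B$, and $w=y+x$ (which is $y-x$). For $c\subseteq\omega$ let
$$u_c(i)=\begin{cases}w(i)&\text{if }\nu(i)\notin c,\\0&\text{if }\nu(i)\in c,\end{cases}\qquad v_c=w+u_c .$$
Then $v_c(i)=0$ whenever $\nu(i)\notin c$. So $u_c$ vanishes on every column in $c$ and $v_c$ on every column outside $c$:
$$c\subseteq Z(u_c),\qquad \omega\setminus c\subseteq Z(v_c). \tag{2}$$
Put $f(c)=x+u_c$. Since $y+v_c=y+(y+x)+u_c=x+u_c$, also $f(c)=y+v_c$. The map $f:2^\omega\to2^\omega$ is continuous, since the $i$-th coordinate of $f(c)$ depends only on whether $\nu(i)\in c$.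

**Step 4: $f^{-1}(B)=U$.** This is where the ultrafilter dichotomy is used. If $c\in U$, then $Z(u_c)\in U$ by (2), so $u_c\in H$ and $f(c)=x+u_c\in B$. If $c\notin U$, then $\omega\setminus c\in U$, so $Z(v_c)\in U$ by (2) and $v_c\in H$. Since $y\notin B$ and $B$ is $H$-invariant, $f(c)=y+v_c\notin B$.

So $U=f^{-1}(B)$ is a continuous preimage of $B$. If $B$ were Borel, $U$ would be Borel, contradicting Lemma 3. $\square$

Two variations show which property of $U$ does what. If $U$ is replaced by the principal ultrafilter $\{c:n\in c\}$, then $H=M_n$, and Steps 1–4 go through up to $f^{-1}(B)=\{c:n\in c\}$; but this set is clopen and there is no contradiction, as must be the case since $B=M_n$ is Borel and invariant. If $U$ is replaced by the filter of cofinite sets, then Steps 1–3 go through, but in Step 4 an infinite coinfinite $c$ tells us nothing. Here too the conclusion must fail: the group becomes $\{z:Z(z)\text{ cofinite}\}$, a countable union of closed sets, which is itself a nontrivial invariant Borel set.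

## 6. Carries, and the construction on the real line

On $\mathbb R$ we would like to use binary digits in place of coordinates. Taken literally this fails, since the reals whose digits vanish on a column do not form a group. Write digits as $w_i$ with weight $2^{-i-1}$. Suppose $i$ is the last element of a block in column $n$ and $i+1$ belongs to another column. Then $2^{-i-2}$ has all digits in column $n$ equal to $0$, while $2^{-i-2}+2^{-i-2}=2^{-i-1}$ has digit $1$ at $i$: a carry has entered the column. Negation is worse: $-2^{-k-1}=-1+\sum_{i\le k}2^{-i-1}$, so all digits up to $k$ become $1$.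

The blocks are the remedy. A carry entering a long block of zeros from the right spoils only the right end of that block, and a negation turns a block of zeros into a block which is essentially all ones. Both effects are captured by distance to the nearest integer. Let $\|r\|$ be the distance from $r$ to the nearest integer. If all digits of $x$ in $I_j$ are $0$, or all are $1$, then $2^{a_j}x$ is within $2^{-\ell_j}$ of an integer, that is, $\|2^{a_j}x\|\le2^{-\ell_j}$. Finite sums only multiply the bound by a constant, so we must allow arbitrary constants; this costs nothing because $\ell_j\to\infty$.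

**Proof of Theorem 4 for $G=\mathbb R$.** Keep the setup of Section 5 and put
$$Z(x)=\Big\{n:\ \sup_{j\in P_n}2^{\ell_j}\|2^{a_j}x\|<\infty\Big\},\qquad H=\{x\in\mathbb R:Z(x)\in U\}.$$

**Step 1: $H$ is a subgroup.** The triangle inequality replaces coordinatewise addition. We have $Z(0)=\omega$. Since $\|r-s\|\le\|r\|+\|s\|$, for $n\in Z(x)\cap Z(y)$ the supremum for $x-y$ is at most the sum of the two suprema. So $Z(x-y)\supseteq Z(x)\cap Z(y)$, and $x,y\in H$ implies $x-y\in H$.

**Step 2: $H$ is small.** This proves (a). If $x\in H$, some $n$ lies in $Z(x)$, and some integer $C\ge1$ bounds the supremum. Hence $H\subseteq\bigcup_n\bigcup_{C\ge1}N_{n,C}$ with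
$$N_{n,C}=\{x:\ \|2^{a_j}x\|\le C2^{-\ell_j}\text{ for all }j\in P_n\}.$$
Each $N_{n,C}$ is closed, because $\|\cdot\|$ is continuous, and $1$-periodic, because each $2^{a_j}$ is an integer. For an integer $a\ge0$, the interval $[0,1)$ consists of $2^a$ intervals of length $2^{-a}$, on each of which $\{x:\|2^ax\|\le\varepsilon\}$ is a copy, scaled by $2^{-a}$, of $\{r\in[0,1):\|r\|\le\varepsilon\}$. The latter has measure $\min(1,2\varepsilon)$, and hence so does $\{x\in[0,1):\|2^ax\|\le\varepsilon\}$. Therefore $N_{n,C}\cap[0,1)$ has measure at most $2C2^{-\ell_j}$ for every $j\in P_n$. Since $P_n$ is infinite and $\ell_j\to\infty$, this measure is $0$, and by periodicity $N_{n,C}$ is null. Closed null sets are nowhere dense.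

**Step 3: the two halves of a difference.** We construct $f$ as in (1). Let $B$ be $H$-invariant, $x\in B$, $y\notin B$, and write
$$w=y-x=\lfloor w\rfloor+\sum_{i\ge0}w_i2^{-i-1},\qquad w_i\in\{0,1\}.$$
For $c\subseteq\omega$ let
$$u_c=\sum_{\nu(i)\notin c}w_i2^{-i-1},\qquad v_c=w-u_c=\lfloor w\rfloor+\sum_{\nu(i)\in c}w_i2^{-i-1}.$$

We claim that again $c\subseteq Z(u_c)$ and $\omega\setminus c\subseteq Z(v_c)$. Let $n\in c$ and $j\in P_n$. Every $i\in I_j$ has $\nu(i)=n\in c$, so no index from $I_j$ occurs in the sum $u_c$. The terms with $i<a_j$ contribute to $2^{a_j}u_c$ an integer, since $a_j-i-1\ge0$. The terms with $i\ge a_{j+1}$ contribute a number between $0$ and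
$$2^{a_j}\sum_{i\ge a_{j+1}}2^{-i-1}=2^{a_j}2^{-a_{j+1}}=2^{-\ell_j}.$$
Hence $\|2^{a_j}u_c\|\le2^{-\ell_j}$ for all $j\in P_n$, so $n\in Z(u_c)$. If instead $n\notin c$ and $j\in P_n$, no index from $I_j$ occurs in the sum for $v_c$, and the extra term $2^{a_j}\lfloor w\rfloor$ is an integer, which does not affect $\|\cdot\|$. The same computation gives $\|2^{a_j}v_c\|\le2^{-\ell_j}$ and $n\in Z(v_c)$.

Put $f(c)=x+u_c$. Since $y-v_c=y-w+u_c=x+u_c$, also $f(c)=y-v_c$. The map $f:2^\omega\to\mathbb R$ is continuous: each term of the series for $u_c$ depends on one coordinate of $c$, and the series converges uniformly in $c$.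

**Step 4: $f^{-1}(B)=U$.** This finishes (b). If $c\in U$, then $Z(u_c)\supseteq c$ is in $U$, so $u_c\in H$ and $f(c)=x+u_c\in B$. If $c\notin U$, then $\omega\setminus c\in U$, so $Z(v_c)\in U$ and $v_c\in H$. If $f(c)=y-v_c$ were in $B$, then $y=f(c)+v_c\in B$ by invariance, which is false; so $f(c)\notin B$. Hence $f^{-1}(B)=U$, and $B$ is not Borel by Lemma 3. $\square$

With Theorem 4 proved for both groups, Corollary 5 holds for both: the answer is negative in ZFC. The next two sections prove stronger versions.

## 7. Smaller ideals and larger pointclasses

**Definition (gauges).** A gauge function is a nondecreasing $h:[0,\infty)\to[0,\infty)$ with $h(0)=0=\lim_{r\to0}h(r)$. For a subset $A$ of a metric space and $\delta>0$, let $\mathcal H^h_\delta(A)$ be the infimum of $\sum_kh(\operatorname{diam}E_k)$ over countable covers $(E_k)$ of $A$ by sets of diameter at most $\delta$, where $\operatorname{diam}\emptyset=0$. Let $\mathcal H^h(A)=\lim_{\delta\to0}\mathcal H^h_\delta(A)$, and let $\mathcal N_h$ be the ideal of sets with $\mathcal H^h(A)=0$.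

For example, $h(r)=r$ gives Lebesgue outer measure on $\mathbb R$, and $h(r)=r^s$ gives $s$-dimensional Hausdorff measure. A gauge may also tend to $0$ very slowly, such as $h(r)=1/\log(1/r)$ for small $r>0$. The slower the gauge tends to $0$, the harder it is to be $\mathcal H^h$-null.

**Theorem 6.** Let $G\in\{2^\omega,\mathbb R\}$, with metric $d(x,y)=2^{-\min\{i:\,x(i)\ne y(i)\}}$ for $x\ne y$ on $2^\omega$. Let $h$ be a gauge function. Then $H$ in Theorem 4 can be chosen so that it is also covered by countably many compact sets of Hausdorff measure $\mathcal H^h=0$. Consequently, if $\mathcal I$ is any family of subsets of $G$ with $H\in\mathcal I$, there is no map $\psi$ on $\mathcal I$ with $A\subseteq\psi(A)\neq G$ and $\psi(A+t)=\psi(A)+t$ (for $A\in\mathcal I$, $t\in G$ with $A+t\in\mathcal I$) whose values are Borel. The same holds with "Borel" replaced by analytic, coanalytic, universally measurable, or any pointclass closed under continuous preimages all of whose members in $2^\omega$ have the Baire property, or all of whose members in $2^\omega$ are $\lambda$-measurable.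

**Proof.** **Step 1: faster blocks.** We use the freedom in the setup, which only required $\ell_j\to\infty$. Keeping this requirement, choose the $a_j$ recursively so that also, for $j\ge1$,
$$j2^{-a_{j+1}}\le2^{-j}\qquad\text{and}\qquad j2^{a_j}\,h(j2^{-a_{j+1}})\le2^{-j}. \tag{3}$$
Once $a_j$ is fixed, both hold for all large $a_{j+1}$, because $h(r)\to0$ as $r\to0$. Theorem 4 holds for the resulting $H$.

**Step 2: the cover in $2^\omega$.** We show $\mathcal H^h(M_n)=0$. Let $j\in P_n$, $j\ge1$. Sort the elements $z$ of the compact set $M_n$ by $z|a_j$. There are at most $2^{a_j}$ classes, and since $z$ is $0$ on $I_j$, two elements of the same class agree below $a_{j+1}$; so each class has diameter at most $2^{-a_{j+1}}\le j2^{-a_{j+1}}\le2^{-j}$. By (3) and monotonicity of $h$, the sum for this cover is at most $2^{a_j}h(j2^{-a_{j+1}})\le2^{-j}$. Let $j\to\infty$ in $P_n$.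

**Step 3: the cover in $\mathbb R$.** We show $\mathcal H^h(N_{n,C}\cap[-m,m])=0$ for integers $m,C\ge1$; these sets are compact and, over all $n,C,m$, cover $H$. Let $j\in P_n$ be so large that $C2^{-\ell_j}<1$, $j\ge2C$ and $j\ge2m+3$. If $x\in N_{n,C}\cap[-m,m]$, there is $k\in\mathbb Z$ with $|2^{a_j}x-k|\le C2^{-\ell_j}$, that is,
$$|x-k2^{-a_j}|\le C2^{-a_{j+1}}.$$
Then $|k|\le m2^{a_j}+1$, so at most $2m2^{a_j}+3\le(2m+3)2^{a_j}\le j2^{a_j}$ integers $k$ occur. Thus the set is covered by at most $j2^{a_j}$ intervals of length $2C2^{-a_{j+1}}\le j2^{-a_{j+1}}\le2^{-j}$. By (3) the sum for this cover is at most $j2^{a_j}h(j2^{-a_{j+1}})\le2^{-j}$. Let $j\to\infty$ in $P_n$.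

**Step 4: no invariant hull in any such pointclass.** We repeat the proof of Corollary 5, noting what it really uses. Let $\psi$ be a map on $\mathcal I$ with the two displayed properties and let $B=\psi(H)$. For $t\in H$, $H+t=H\in\mathcal I$, so $B+t=B$. Also $\emptyset\ne H\subseteq B\ne G$. By Theorem 4(b), there are a nonprincipal ultrafilter $U$ and a continuous $f:2^\omega\to G$ with $f^{-1}(B)=U$. By Lemma 3, $U$ has neither the Baire property nor $\lambda$-measurability. So $B$ belongs to no pointclass closed under continuous preimages whose members in $2^\omega$ all have the Baire property, or are all $\lambda$-measurable. Borel, analytic and coanalytic sets form such pointclasses. Finally, suppose $B$ is universally measurable. Then $B$ is measurable for the image measure $f_*\lambda$: there are Borel sets $B_1\subseteq B\subseteq B_2$ with $\lambda(f^{-1}(B_2\setminus B_1))=0$. Hence $f^{-1}(B)$ lies between two Borel sets whose difference is $\lambda$-null and is $\lambda$-measurable, a contradiction. $\square$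

In particular there is no translation invariant Borel hull for $\mathcal N_h$, for every gauge $h$ with $\mathcal H^h(G)>0$, nor for the $\sigma$-ideal generated by the closed null sets. In both cases $H$ belongs to the ideal and $G$ does not, so $\psi(A)\ne G$ is automatic.

One cannot intersect over all gauges within ZFC. A set $A\subseteq G$ has strong measure zero if for every sequence of $\varepsilon_m>0$ ($m\in\omega$) it can be covered by sets $E_m$ with $\operatorname{diam}E_m<\varepsilon_m$; let $\mathcal{SN}$ be the family of these sets. Countable sets are examples: put the $m$-th point in $E_m$.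

Besicovitch's theorem says that $\mathcal{SN}=\bigcap_h\mathcal N_h$, over all gauges with $h(r)>0$ for $r>0$; here is a proof. If $A\in\mathcal{SN}$ and $\delta,\eta>0$, choose $\varepsilon_m<\delta$ with $h(\varepsilon_m)\le\eta2^{-m-1}$; a cover with $\operatorname{diam}E_m<\varepsilon_m$ shows $\mathcal H^h_\delta(A)\le\eta$. Conversely, let $A$ be in every $\mathcal N_h$, and let $\varepsilon_m>0$ be given; we may decrease the $\varepsilon_m$ so that they strictly decrease to $0$. Put $h(0)=0$, $h(r)=1$ for $r\ge\varepsilon_2$, and $h(r)=1/k$ for $\varepsilon_{2k}\le r<\varepsilon_{2k-2}$, $k\ge2$. This is a positive gauge, so $A$ has a countable cover with sum of $h(\operatorname{diam})$ less than $1$. For each $r>0$ only finitely many members have diameter at least $r$, so those of positive diameter can be listed as $E_1,E_2,\dots$ with nonincreasing diameters. Then $k\,h(\operatorname{diam}E_k)<1$, so $\operatorname{diam}E_k<\varepsilon_{2k}$. Use $E_k$ as the set with index $2k$ and the members of diameter $0$ as the sets with odd index, filling up with empty sets.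

**Proposition 7.** A translation invariant Borel hull for $\mathcal{SN}$ on $G$ exists if and only if every set in $\mathcal{SN}$ on $G$ is countable.

**Proof.** If all sets in $\mathcal{SN}$ are countable, they are Borel and $\psi(A)=A$ works. For the converse it suffices that a Borel set in $\mathcal{SN}$ is countable, since then an uncountable set in $\mathcal{SN}$ has no Borel superset in $\mathcal{SN}$ at all. An uncountable Borel set contains a Cantor set $K$, which carries an atomless Borel probability measure $\rho$ (transport $\lambda$). For each $m$ there is $\varepsilon_m>0$ such that subsets of $K$ of diameter less than $\varepsilon_m$ have outer $\rho$-measure less than $2^{-m-2}$. Otherwise there are $E_k\subseteq K$ of diameter less than $1/k$ and outer measure at least $2^{-m-2}$; pick $x_k\in E_k$ and a limit point $x\in K$ of $(x_k)$. Every closed ball around $x$ of positive radius contains some $E_k$, so its $\rho$-measure is at least $2^{-m-2}$, whence $\rho(\{x\})\ge2^{-m-2}$, a contradiction. Now sets $E_m$ with $\operatorname{diam}E_m<\varepsilon_m$ cannot cover $K$, because the traces $E_m\cap K$ have outer measures summing to at most $\sum_m2^{-m-2}=\frac12<1$.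 So $K$, and any set containing $K$, is not in $\mathcal{SN}$. $\square$

The statement that every set in $\mathcal{SN}$ on $\mathbb R$ is countable (the Borel Conjecture) is consistent by Laver (1976). It transfers to $2^\omega$: the map $z\mapsto\sum_iz(i)2^{-i-1}$ is at most two-to-one and satisfies $|\sum_i(z(i)-z'(i))2^{-i-1}|\le d(z,z')$, so it takes an uncountable set in $\mathcal{SN}$ to an uncountable set in $\mathcal{SN}$. The statement fails under CH because of Luzin sets, that is, uncountable sets $L$ meeting every meager set in a countable set. Such a set is in $\mathcal{SN}$: use the sets $E_m$ with even index as open neighborhoods of the points of a countable dense set; what remains of $L$ lies in a closed nowhere dense set, hence is countable, and is covered by the $E_m$ with odd index.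

## 8. Locally compact Polish groups

A locally compact Polish group carries a left Haar measure: a left invariant Borel measure, finite on compact sets and positive on nonempty open sets. It is unique up to a positive factor. Left and right Haar measures have the same null sets, the Haar null sets. For $\mathbb R$ it is Lebesgue measure, for $2^\omega$ it is $\lambda$, and for a countable discrete group it is counting measure. Further examples of such groups are $\mathbb R^n$ and the group of rotations of $\mathbb R^3$. In general groups we write the operation as multiplication.

**Theorem 8.** Let $G$ be a locally compact Polish group, $\mathcal M$ its meager ideal and $\mathcal N$ its ideal of Haar null sets. There is a map $\psi:\mathcal M\to\mathrm{Borel}(G)\cap\mathcal M$ with $A\subseteq\psi(A)$ and $\psi(tA)=t\psi(A)$ for all $t\in G$ if and only if $G$ is discrete. The same holds for $\mathcal N$, and for right translations.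

Two parts are immediate. If $G$ is discrete, nonempty sets are neither meager nor null, so $\mathcal M=\mathcal N=\{\emptyset\}$ and $\psi(\emptyset)=\emptyset$ works. Right translations reduce to left ones, since inversion preserves $\mathcal M$ and $\mathcal N$: if $\psi(At)=\psi(A)t$ always, put $\psi'(A)=\psi(A^{-1})^{-1}$; then $\psi'(tA)=\psi(A^{-1}t^{-1})^{-1}=(\psi(A^{-1})t^{-1})^{-1}=t\psi'(A)$. So it remains to show that a nondiscrete $G$ has no hull for left translations.

The plan is to redo the construction in a nondiscrete closed abelian subgroup $P$, where sums can be cut into halves as before, and then to spread the resulting subgroup over all cosets of $P$. In $P$ there are no digits, so we first manufacture expansions $\sum_iw_i$ with $w_i$ from finite sets. There is no analogue of $Z(x)$ either; instead we generate the subgroup by the elements that have an expansion vanishing on given columns.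

**Lemma 9.** Let $P$ be a nondiscrete locally compact Polish abelian group. Then there are a subgroup $H\le P$ and closed null (hence nowhere dense) sets $K_m$ with $H\subseteq M:=\bigcup_mK_m$, such that the only $H$-invariant Borel subsets of $P$ are $\emptyset$ and $P$.

**Proof.** Write $P$ additively. Let $d$ be a compatible translation invariant metric (Birkhoff–Kakutani) and $|x|=d(x,0)$. Then $|-x|=|x|$ and $|x+y|\le|x|+|y|$. Scale $d$ so that $V_0=\{x:|x|\le1\}$ is compact; then all $V_i=\{x:|x|\le2^{-i}\}$, $i\ge0$, are compact. Let $\mu$ be Haar measure. If $\mu(\{0\})>0$, all points would have the same positive mass, so $V_0$, of finite measure, would be finite and $P$ discrete. Hence $\mu(\{0\})=0$ and $\mu(\{|x|\le r\})\to0$ as $r\to0$.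

**Step 1: expansions.** We produce a substitute for binary digits. By compactness, $V_i$ is covered by finitely many translates $p+V_{i+1}$ with $p\in V_i$. Adding $0$ and all negatives to the set of these $p$, we get finite sets $D_i\subseteq V_i$ with
$$0\in D_i=-D_i,\qquad V_i\subseteq D_i+V_{i+1}.$$
Let $w_i\in D_i$ for all $i$. For $q\ge p\ge1$ we have $|\sum_{i=p}^qw_i|\le\sum_{i\ge p}2^{-i}=2^{1-p}$. So the partial sums of $\sum_{i\ge1}w_i$ form a Cauchy sequence in the compact set $V_0$ and converge. Hence $\sum_iw_i$ converges, uniformly in $(w_i)$, and its tails satisfy $|\sum_{i\ge p}w_i|\le2^{1-p}$ for $p\ge1$.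

Every $w\in V_0$ is such a sum: put $r_0=w\in V_0$ and, given $r_i\in V_i$, choose $w_i\in D_i$ with $r_{i+1}=r_i-w_i\in V_{i+1}$; then $w=\sum_{i<p}w_i+r_p$ and $r_p\to0$. Let $D$ be a countable dense subgroup of $P$, for instance the group generated by a countable dense set. By density $P=D+V_0$, so every element of $P$ has the form $\delta+\sum_iw_i$ with $\delta\in D$ and $w_i\in D_i$.

**Step 2: blocks and columns.** We choose the blocks so long that finite sums of expansions vanishing on infinitely many of them will be confined to sets of small measure. For $F\subseteq P$ and $k\ge1$ let $kF$ be the set of $k$-fold sums of elements of $F$. Recursively choose $0=a_0<a_1<\cdots$ and let $F_j=\{\sum_{i<a_j}w_i:w_i\in D_i\}$, a finite set containing $0$, such that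
$$|jF_j|\cdot\mu(\{x:|x|\le j2^{1-a_{j+1}}\})\le2^{-j}\qquad(j\ge1). \tag{4}$$
This is possible: once $a_j$ is chosen, $|jF_j|$ is a fixed finite number, and the measure tends to $0$ as $a_{j+1}\to\infty$. Let $I_j=[a_j,a_{j+1})$, let $\omega=\bigsqcup_nP_n$ with all $P_n$ infinite, and put $\nu(i)=n$ if $i\in I_j$ with $j\in P_n$.

**Step 3: the subgroup.** We define $H$ as a directed union. For $c\subseteq\omega$ put
$$Q_c=\Big\{\sum_iw_i:\ w_i\in D_i,\ w_i=0\text{ whenever }\nu(i)\in c\Big\},\qquad L_c=D+\bigcup_{k\ge1}kQ_c .$$
$Q_c$ contains $0$ and is symmetric because $D_i=-D_i$. It is compact, because it is the image of a product of finite sets under the map $(w_i)\mapsto\sum_iw_i$, which is continuous as a uniform limit of functions of finitely many coordinates. A sum of a $k$-fold and an $l$-fold sum is a $(k+l)$-fold sum, so $L_c$ is a subgroup. If $c\subseteq e$, then $Q_e\subseteq Q_c$ and $L_e\subseteq L_c$. Let $U$ be a nonprincipal ultrafilter on $\omega$ and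
$$H=\bigcup_{c\in U}L_c .$$
For $c,e\in U$ we have $c\cap e\in U$ and $L_c\cup L_e\subseteq L_{c\cap e}$. So $H$ is a directed union of subgroups, hence a subgroup.

As an example, take $P=2^\omega$ with the metric of Theorem 6. Then $V_i=\{z:z(k)=0\text{ for }k<i\}$, and we may take $D_i=\{0,e_i\}$ with $e_i$ the $i$-th unit vector. Here $Q_c=\{z: z\text{ vanishes on all columns in }c\}$ is already a subgroup and $V_0=P$. If one uses $D=\{0\}$, which is legitimate since only $P=D+V_0$ and the fact that $D$ is a countable subgroup are needed, then $H$ is exactly the group of Section 5.

**Step 4: smallness.** We find the sets $K_m$. Every $c\in U$ has an element $n$, and then $L_c\subseteq L_{\{n\}}$. So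
$$H\subseteq\bigcup_nL_{\{n\}}=\bigcup_n\bigcup_{k\ge1}\bigcup_{\delta\in D}(\delta+kQ_{\{n\}}),$$
a countable union of compact sets. We show that $kQ_{\{n\}}$ is null. Let $j\in P_n$ with $j\ge k$. In an expansion witnessing membership in $Q_{\{n\}}$ all $w_i$ with $i\in I_j$ are $0$, so an element of $Q_{\{n\}}$ is an element of $F_j$ plus a tail $\sum_{i\ge a_{j+1}}w_i$ of norm at most $2^{1-a_{j+1}}$. Adding $k\le j$ such elements, and using $kF_j\subseteq jF_j$ (as $0\in F_j$),
$$kQ_{\{n\}}\subseteq jF_j+\{x:|x|\le j2^{1-a_{j+1}}\}.$$
By (4), $\mu(kQ_{\{n\}})\le2^{-j}$. As $P_n$ is infinite, $kQ_{\{n\}}$ is null. So the sets $\delta+kQ_{\{n\}}$, listed as $K_m$, are closed and null, hence nowhere dense, because nonempty open sets have positive Haar measure.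

**Step 5: invariant sets.** We cut a difference into halves as in (1). Let $B$ be $H$-invariant, $x\in B$, $y\notin B$, and write $y-x=\delta+\sum_iw_i$ as in Step 1. For $c\subseteq\omega$ put
$$u_c=\sum_{\nu(i)\notin c}w_i\in Q_c\subseteq L_c,\qquad v_c=\delta+\sum_{\nu(i)\in c}w_i\in L_{\omega\setminus c}.$$
Then $u_c+v_c=y-x$, so $f(c)=x+u_c=y-v_c$, and $f$ is continuous on $2^\omega$ by uniform convergence. If $c\in U$, then $u_c\in H$ and $f(c)\in B$. If $c\notin U$, then $\omega\setminus c\in U$, so $v_c\in H$, and $f(c)=y-v_c\notin B$ since $y\notin B$. Hence $f^{-1}(B)=U$, and $B$ is not Borel by Lemma 3. $\square$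

**Lemma 10.** Every nondiscrete locally compact Polish group $G$ has a nondiscrete closed abelian subgroup $P$.

**Proof.** By the theorem of Gleason–Yamabe (see Montgomery–Zippin, *Topological Transformation Groups*), $G$ has an open subgroup $G'$ with a compact normal subgroup $K$ such that $G'/K$ is a Lie group.

**Case 1: $K$ is infinite.** Here the subgroup is found inside $K$. By Zelmanov (*On periodic compact groups*, Israel J. Math. 77 (1992)), $K$ has an infinite abelian subgroup. Its closure $P$ is abelian, compact and infinite. A compact discrete space is finite, so $P$ is not discrete.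

**Case 2: $K$ is finite.** Here $G'$ is itself a Lie group. Choose an open neighborhood $V$ of the identity with $V^{-1}V\cap K=\{1\}$. The quotient map $G'\to G'/K$ is continuous, open, and injective on $V$ and on all its translates, so it is a covering homomorphism, and $G'$ inherits the Lie group structure. As an open subgroup of the nondiscrete group $G$, $G'$ is nondiscrete, so it has positive dimension and a nontrivial one-parameter subgroup. Let $P$ be its closure in $G'$; it is closed in $G$ because open subgroups are closed. $P$ is abelian, connected and has more than one point, hence is nondiscrete. $\square$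

**Proof of Theorem 8 for nondiscrete $G$.** Let $P$ be as in Lemma 10. It is a nondiscrete locally compact Polish abelian group, so let $H\subseteq M\subseteq P$ be as in Lemma 9.

**Step 1: spreading $H$ over the cosets of $P$.** We define the set whose hull will give the contradiction. By Kechris, *Classical Descriptive Set Theory*, Thm 12.17, there is a Borel set meeting each coset $gP$ in exactly one point. Its image $X$ under inversion is a Borel set meeting each coset $Pg$ in exactly one point. Put
$$A=HX,\qquad S=MX\supseteq A .$$
The map $(p,x)\mapsto px$ on $P\times X$ is continuous and injective: if $px=p'x'$, then $Px=Px'$, so $x=x'$ and $p=p'$. Injective Borel images of Borel sets are Borel (Lusin–Souslin), and $M$ is a countable union of closed sets, so $S$ is Borel.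

**Step 2: $S$ is meager and Haar null.** This shows $A\in\mathcal M\cap\mathcal N$. Let $g\in G$ and write $g=p_0x$ with $p_0\in P$, $x\in X$. For $p\in P$, by the injectivity just shown, $pg=pp_0x\in MX$ if and only if $pp_0\in M$. So
$$\{p\in P:pg\in S\}=Mp_0^{-1},$$
which is meager and null in $P$. Let $W=\{(p,g)\in P\times G:pg\in S\}$, a Borel set.

All sections $\{p:(p,g)\in W\}$ are meager, so $W$ is meager by Kuratowski–Ulam. By the same theorem, in the other direction, the section $\{g:pg\in S\}=p^{-1}S$ is meager for comeagerly many $p\in P$, in particular for some $p$. Left translation by $p$ is a homeomorphism of $G$, so $S$ is meager.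

For measure, let $\mu_P$ and $\lambda_G$ be left Haar measures on $P$ and $G$. Locally compact Polish groups are $\sigma$-compact, so these measures are $\sigma$-finite and Fubini applies. With left invariance,
$$\mu_P(P)\,\lambda_G(S)=\int_P\lambda_G(p^{-1}S)\,d\mu_P(p)=\int_G\mu_P(\{p:pg\in S\})\,d\lambda_G(g)=0 .$$
Since $\mu_P(P)>0$, $\lambda_G(S)=0$.

**Step 3: the contradiction.** We read the hull of $A$ coset by coset. Let $\psi$ be a hull for $\mathcal M$ or for $\mathcal N$, and let $B=\psi(A)$. For $t\in H$ we have $tA=tHX=HX=A$, so $tB=\psi(tA)=B$. For $x\in X$ let
$$B_x=\{p\in P:px\in B\}.$$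
This is a Borel subset of $P$. It is $H$-invariant: for $t\in H$, $tpx\in B$ if and only if $px\in t^{-1}B=B$. It contains $H$, because $Hx\subseteq A\subseteq B$. By Lemma 9, $B_x=P$. Since $x\in X$ was arbitrary, $B\supseteq PX=G$. But $G$ is not meager, by the Baire category theorem, and not Haar null. This contradicts $\psi(A)\in\mathcal M$ or $\psi(A)\in\mathcal N$, respectively. $\square$
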